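# Renormalizing a circle map at a rational base point: an infinite orbit

## Renormalization and Euclid's algorithm

Take a piecewise linear homeomorphism of the circle that is built from rational numbers only. There is a simple operation $f\mapsto f^*$ that cuts out the arc $[0,f(0))$, looks at how $f^{-1}$ returns to it, and blows the picture up to full size. Iterate it. Does one eventually see a map that has been seen before? The first guess is yes: rational data, a Euclid-like process, so it should end in a cycle. We make this precise and test it.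

Throughout, $\mathrm{PL}_o(S^1)$ is the set of orientation preserving piecewise linear homeomorphisms of $S^1=\mathbb R/\mathbb Z$ with finitely many break points (points where the slope changes), and $S^1$ is identified with $[0,1)$.

**Definition (renormalization).** Let $f\in\mathrm{PL}_o(S^1)$. If $f$ has a fixed point, $f^*$ is the identity. Otherwise let $a=f(0)\in(0,1)$, let $g(t)=f^{-m}(t)$, with $m\ge1$ least such that $f^{-m}(t)\in[0,a)$, be the first return map of $f^{-1}$ to $[0,a)$, and put $f^*(t)=\frac1a\,g(at)$ for $t\in[0,1)$. Put $f^{*0}=f$ and $f^{*(k+1)}=(f^{*k})^*$.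

**Lemma 1.** Suppose $f\in\mathrm{PL}_o(S^1)$ has no fixed point, and let $\tilde f:\mathbb R\to\mathbb R$ be the lift with $\tilde f(0)=a\in(0,1)$. Then $g$ is well defined, $g(t)$ is the unique point of $[0,a)$ of the form $\tilde f^{-m}(t+1)$, $m\in\mathbb Z$, and $f^*\in\mathrm{PL}_o(S^1)$.

*Proof.* The number $\tilde f(t)-t$ is never an integer, so $t<\tilde f(t)<t+1$ for all $t$. The sequences $\tilde f^{\pm n}(t)$ are monotone, and they are unbounded because a finite limit would be a fixed point. So every real number has exactly one translate under powers of $\tilde f$ in $[0,a)$, and $\mathbb R/\langle\tilde f\rangle$ is the circle obtained from $[0,a]$ by gluing $a$ to $0$. The translation $T(t)=t+1$ commutes with $\tilde f$, so it induces an orientation preserving homeomorphism of this circle.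

This homeomorphism is $g$. Let $t\in[0,a)$. The points $\tilde f^{-m}(t+1)$, $m\ge1$, decrease, and the first is $\tilde f^{-1}(t)+1<\tilde f^{-1}(a)+1=1$. So as long as they stay $\ge a$ they lie in $[a,1)$. The first one that is $<a$ is $\ge\tilde f^{-1}(a)=0$. Hence this $m$ is the first return time of $f^{-1}$. Finally $m$ is bounded on $[0,a)$, because $\tilde f^{-m}(1+a)<a$ for some $m$. So $g$ is pieced together from finitely many piecewise linear maps. $\square$

**Conjecture.** (From James Belk, James Hyde and Justin Tatch Moore, "A piecewise linear homeomorphism of the circle which is periodic under renormalization", arXiv:2211.05825 (2022).) If $f\in\mathrm{PL}_o(S^1)$ maps $\mathbb Q/\mathbb Z$ into itself and its slopes are powers of a single rational, then $f^{*k}=f^{*l}$ for some $k<l$. Equivalently, $\{f^{*n}:n\in\mathbb N\}$ is finite.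

The two forms are equivalent: if $f^{*k}=f^{*l}$ with $k<l$ then the sequence is eventually periodic, and if the set is finite then two terms agree.

*Test 1: rotations.* For $f=R_\rho$, $0<\rho<1$, we have $\tilde f(t)=t+\rho$, so $g(t)$ is $t+1$ reduced modulo $\rho$, and $R_\rho^*=R_{\{1/\rho\}}$, with $\{\cdot\}$ the fractional part. This is the continued fraction step. A rotation that preserves $\mathbb Q/\mathbb Z$ has rational $\rho$, and then we are running Euclid's algorithm: $\rho=\frac25$ gives $\{\frac52\}=\frac12$, then $\{2\}=0$, and from there on the identity.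

*Test 2: maps with a periodic point.* Here the guess is right, even without arithmetic hypotheses.

**Lemma 2.** If $f\in\mathrm{PL}_o(S^1)$ has a periodic point, then $f^{*k}$ is the identity for all large $k$.

*Proof.* If $f$ has a fixed point, then $f^*=\mathrm{id}$ and $\mathrm{id}^*=\mathrm{id}$. Otherwise let $f$ have a periodic orbit with $q\ge2$ points. Its preimage $O\subset\mathbb R$ is ordered like $\mathbb Z$. On $O$ the translation $T$ is the shift by $q$ places, and $\tilde f$ is the shift by some $p$ places, with $0<p<q$ because $t<\tilde f(t)<t+1$, and with $\gcd(p,q)=1$ because we have a single orbit. So $[0,a)$ contains exactly $p$ points of $O$, and $g$ permutes them cyclically as the shift by $q$ modulo $p$, transitively since $\gcd(p,q)=1$. Thus $f^*$ has a periodic orbit with $p<q$ points. After finitely many steps there is a fixed point. $\square$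

So the interesting maps have no periodic points.

## A two-break map whose renormalizations have period two

*Test 3.* On the circle $C=\mathbb R/\frac{13}3\mathbb Z$ of length $\frac{13}3$ consider
$$f(x)=\tfrac13+\tfrac{10}3x\quad(0\le x\le1),\qquad f(x)=\tfrac{11}3+\tfrac3{10}(x-1)\quad(1\le x\le\tfrac{13}3)\qquad(\mathrm{mod}\ \tfrac{13}3).$$
Since $f(\frac{13}3)=\frac{14}3\equiv\frac13=f(0)$, this is a homeomorphism. Rescaling by $\frac3{13}$ gives a map $F_0$ of $S^1$ with slopes $(10/3)^{\pm1}$.

*First renormalization.* We follow $f^{-1}$ from $y\in[0,\frac13)$. First $f^{-1}(y)=\frac{10}3y+\frac{29}9\in[\frac{29}9,\frac{13}3)$.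

* If $y\le\frac2{15}$, then $f^{-1}(y)\le\frac{11}3$, so $f^{-2}(y)=y+\frac{13}{15}\in[\frac{13}{15},1]$, and $f^{-3}(y)=\frac3{10}y+\frac4{25}\in[\frac4{25},\frac15]$ is back.
* If $y\in[\frac2{15},\frac13)$, then $f^{-2}(y)=\frac{100}9y-\frac{13}{27}\in[1,\frac{29}9)$ and $f^{-3}(y)=\frac{10}3y-\frac{11}{45}\in[\frac15,\frac{13}{15})$. This is back if $y<\frac{13}{75}$. Otherwise $f^{-4}(y)=y-\frac{13}{75}$ is back.

Multiplying by $3$, we get $F_0^*=P$ with
$$P(t)=\begin{cases}\frac3{10}t+\frac{12}{25},&0\le t\le\frac25,\\ \frac{10}3t-\frac{11}{15},&\frac25\le t\le\frac{13}{25},\\ t-\frac{13}{25},&\frac{13}{25}\le t<1.\end{cases}$$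

*Second renormalization.* $P^{-1}$ is $t+\frac{13}{25}$ on $[0,\frac{12}{25})$, $\frac{10}3(t-\frac{12}{25})$ on $[\frac{12}{25},\frac35]$, and $\frac3{10}t+\frac{11}{50}$ on $[\frac35,1)$. Its first return to $[0,\frac{12}{25})$ is $\frac{10}3t+\frac2{15}$ on $[0,\frac2{25}]$, $\frac3{10}t+\frac{47}{125}$ on $[\frac2{25},\frac{26}{75})$, and, after one more application, $t-\frac{26}{75}$ on $[\frac{26}{75},\frac{12}{25})$. Multiplying by $\frac{25}{12}$, we get $P^*=Q$ with
$$Q(t)=\begin{cases}\frac{10}3t+\frac5{18},&0\le t\le\frac16,\\ \frac3{10}t+\frac{47}{60},&\frac16\le t\le\frac{13}{18},\\ t-\frac{13}{18},&\frac{13}{18}\le t<1.\end{cases}$$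

*Third renormalization.* $Q^{-1}$ is $t+\frac{13}{18}$ on $[0,\frac5{18})$, $\frac3{10}t-\frac1{12}$ on $[\frac5{18},\frac56]$, and $\frac{10}3t-\frac{47}{18}$ on $[\frac56,1)$. Its first return to $[0,\frac5{18})$ is $\frac3{10}t+\frac2{15}$ on $[0,\frac19]$, $\frac{10}3t-\frac{11}{54}$ on $[\frac19,\frac{13}{90})$, and $t-\frac{13}{90}$ on $[\frac{13}{90},\frac5{18})$. Multiplying by $\frac{18}5$ returns the formulas of $P$. So $Q^*=P$ and $F_0^{*3}=F_0^{*1}$.

The guess has passed three tests. The conjecture is nevertheless false, and the counterexample is this same $f$ with the point called $0$ moved.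

## The base point $1/12$ and the trouble with denominators

Put the base point at $x=\frac1{12}$: let $F(t)=\frac3{13}\big(f(\frac1{12}+\frac{13}3t)-\frac1{12}\big)$ mod $1$. Explicitly,
$$F(t)=\begin{cases}\frac{10}{3}t+\frac{19}{156}, & 0\le t\le \frac{11}{52},\\[2pt] \frac{43}{52}+\frac{3}{10}\left(t-\frac{11}{52}\right), & \frac{11}{52}\le t\le \frac{51}{52},\\[2pt] \frac{55}{52}+\frac{10}{3}\left(t-\frac{51}{52}\right), & \frac{51}{52}\le t\le 1,\end{cases}\pmod 1 .$$
Indeed $f(\frac1{12})-\frac1{12}=\frac{11}{18}-\frac1{12}=\frac{19}{36}$, and $\frac{19}{36}\cdot\frac3{13}=\frac{19}{156}$. The break points $1$ and $\frac{13}3$ of $f$ sit at $t=\frac{11}{12}\cdot\frac3{13}=\frac{11}{52}$ and $t=1-\frac1{52}$, with values $(\frac{11}3-\frac1{12})\frac3{13}=\frac{43}{52}$ and $(\frac{14}3-\frac1{12})\frac3{13}=\frac{55}{52}$. Clearly $F$ maps $\mathbb Q/\mathbb Z$ into itself.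

A sensible person would try to prove the conjecture by bounding denominators: if the number of breaks and the slopes stay bounded and all the break points and values at $0$ have a common denominator, only finitely many maps are left. Let us see what happens for $F$. Working on $C$ with base point $\frac1{12}$:

* $F(0)=\frac{19}{156}$, and the first arc is $[\frac1{12},\frac{11}{18})$, of length $\frac{19}{36}$.
* The orbit of $\frac1{12}$ under $f^{-1}$ is $\frac1{12}\to\frac72\to\frac{19}{20}\to\frac{37}{200}$, which is the first return to this arc. So $F^{*1}(0)=(\frac{37}{200}-\frac1{12})\cdot\frac{36}{19}=\frac{61}{600}\cdot\frac{36}{19}=\frac{183}{950}$.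
* The next arc is $[\frac1{12},\frac{37}{200})$. Under $f$: $\frac1{12}\to\frac{11}{18}\to\frac{64}{27}\to\frac{367}{90}\to\frac{77}{300}\to\frac{107}{90}\to\frac{1117}{300}\to\frac{451}{3000}$, the first return. So $F^{*2}(0)=(\frac{451}{3000}-\frac1{12})\cdot\frac{600}{61}=\frac{67}{1000}\cdot\frac{600}{61}=\frac{201}{305}$.

The denominators are $156=2^2\cdot3\cdot13$, $950=2\cdot5^2\cdot19$, $305=5\cdot61$. The prime $19$ of $950$ is the numerator of $F(0)$, and the prime $61$ of $305$ comes from $183=3\cdot61$. This is the exact point where the attempt stops: each renormalization divides by the current value at $0$, its numerator can enter the denominators, and nothing keeps the primes in a fixed finite set. The same list also warns us against a naive disproof: the power of $2$ in the denominator went $4,2,1$, that is, down. And no finite list of renormalizations can prove that infinitely many exist.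

The way past is to stop rescaling by a number that changes. The map $f$ belongs to a family of maps that contain a mirror copy of themselves at one fixed scale $a$, and for $\ell$-adic purposes this $a$ can be made a unit. Zooming in by this self-similarity gives a rational map $E$ that acts on base points, and $E$ expands in two ways at once: by $1+\sqrt2$ when position is measured by the invariant measure, and $\ell$-adically when position is a rational number. The first expansion says which $x$ have a finite $E$-orbit; the second says that $x=\frac1{12}$ is not one of them.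

**Definition (the family).** Fix $A\in(0,1)$ and put
$$w=1-A,\quad \lambda=\frac{A(1+A)}{1-A},\quad a=\frac A\lambda=\frac{1-A}{1+A},\quad L=1+\lambda,\quad C=\mathbb R/L\mathbb Z\cong[0,L).$$
Let $f=f_A:C\to C$,
$$f(x)=w+\lambda x\ \ (0\le x\le1),\qquad f(x)=w+\lambda+\frac{x-1}\lambda\ \ (1\le x\le L)\pmod L .$$
For $x\in C$ let $F_x(t)=\frac1L\big(f(x+Lt)-x\big)$ mod $1$.

Since $f(L)=w+L\equiv f(0)$, $f$ is an orientation preserving PL homeomorphism, and $F_x$ is $f$ rescaled with the base point $x$ moved to $0$. If $A$ and $x$ are rational, so are all the parameters, and $F_x$ maps $\mathbb Q/\mathbb Z$ into itself with slopes $\lambda^{\pm1}$, $\lambda\in\mathbb Q$. Also $\lambda=1$ iff $A^2+2A-1=0$ iff $A=\sqrt2-1$, so $\lambda\ne1$ for rational $A$. For $A=\frac23$ we get $w=\frac13$, $\lambda=\frac{10}3$, $a=\frac15$, $L=\frac{13}3$, the map above, and $F_{1/12}=F$.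

For a prime $\ell$ recall the $\ell$-adic absolute value on $\mathbb Q$: $|0|_\ell=0$ and $|\ell^v\frac mn|_\ell=\ell^{-v}$ if $\ell\nmid mn$. For example $|\frac1{12}|_2=4$, $|\frac1{12}|_3=3$, $|\frac1{12}|_5=1$. It is multiplicative, and $|u+v|_\ell\le\max(|u|_\ell,|v|_\ell)$ with equality if $|u|_\ell\ne|v|_\ell$.

**Theorem 1.** Let $A\in(0,1)\cap\mathbb Q$, let $\ell$ be a prime dividing the numerator of $A$, and let $x\in\mathbb Q$ with $|2x|_\ell>1$. Then $\{F_x^{*n}\}$ is infinite.

With $A=\frac23$, $\ell=2$, $x=\frac1{12}$ we have $|2x|_2=|\frac16|_2=2>1$, so $F$ is a counterexample and the conjecture is false. More generally, $A\mapsto\lambda$ is an increasing homeomorphism $(0,1)\to(0,\infty)$, and the rationals $A$ with numerator at least $2$ are dense in $(0,1)$. So there are counterexamples for a dense set of $\lambda=\frac{r(r+s)}{s(s-r)}\in\mathbb Q_{>0}$ (with $A=r/s$), and for each of them with a dense set of base points, since the rationals with $|2x|_\ell>1$ are dense.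

## A first return map that is the mirror image of $f$

The aim here is to find $f$ inside itself. Put
$$e=1+\lambda A,\qquad d=\frac{aL-w}\lambda .$$
From $a\lambda=A$ we get $aL=a+A$, and $a(1+A)=1-A$ gives $a+A=1-aA$. So
$$aL=a+A=1-aA. \tag{1}$$
We collect the facts on these points.

* $aL<1$ by (1), so $f(aL)=w+\lambda aL=w+A(1+\lambda)=1+\lambda A=e$.
* $w+\lambda-e=\lambda(1-A)-A=A(1+A)-A=A^2>0$. So $1<e<w+\lambda=f(1)<L$, and $f(e)=w+\lambda+A=L\equiv0$.
* $w<aL$: this says $1-2A<a$, i.e. $(1-2A)(1+A)=1-A-2A^2<1-A$. So $d>0$.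
* $a<w$ is clear from $a=w/(1+A)$. Since $\lambda d=a+A-w<A=\lambda a$, we get $d<a<w$. In particular $d<1$ and $f(d)=w+\lambda d=aL$.

For $A=\frac23$ the points in order are $d=\frac4{25}$, $a=\frac15$, $w=\frac13$, $aL=\frac{13}{15}$, $e=\frac{29}9$, $f(1)=\frac{11}3$, $L=\frac{13}3$. We have met them in the hand computation.

Let $J=[0,aL)$, $J_1=[0,d)$, $J_2=[d,aL)$. Then
$$f(J_1)=[w,aL)\subset J,\quad f(J_2)=[aL,e),\quad f^2(J_2)=[e,L),\quad f^3(J_2)=[0,w)\subset J,$$
$$C=J\sqcup f(J_2)\sqcup f^2(J_2). \tag{2}$$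
So the first return map $f_J$ of $f$ to $J$ is $f$ on $J_1$ and $f^3$ on $J_2$, and every $f$-orbit meets $J$.

**Lemma 3.** The map $f_J$ is given by
$$f_J(x)=\begin{cases}w+\lambda x,&0\le x<d,\\ w+\lambda x-aL,&d\le x\le a,\\ w-a+\dfrac{x-a}\lambda,&a\le x<aL.\end{cases}$$

*Proof.* The first line is clear. Let $x\in[d,a]$. Then $z=f(x)=w+\lambda x$ satisfies $aL\le z\le w+A=1$, so $f(z)=w+\lambda z\ge e>1$ and
$$f_J(x)=w+\lambda+\frac{w+\lambda z-1}\lambda-L=w+\lambda+z-a-1-\lambda=z-A-a=w+\lambda x-aL,$$
where $(w-1)/\lambda=-A/\lambda=-a$. Let $x\in[a,aL)$. Then $z=w+\lambda x\in[1,e)$ and $f(z)=w+\lambda+\frac{z-1}\lambda>1$, so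
$$f_J(x)=w+\lambda+\frac1\lambda\Big(w+\lambda-1+\frac{z-1}\lambda\Big)-L=w-1+(1-a)+\frac{z-1}{\lambda^2}=w-a+\frac{x-a}\lambda,$$
using $z-1=\lambda x-A=\lambda(x-a)$. $\square$

Let $\sigma:C\to J$ be the orientation reversing bijection
$$\sigma(y)=a\cdot\big((1-y)\bmod L\big),\qquad\text{residue in }[0,L).$$
It sends $1$ to $0$, $[0,1]$ to $[0,a]$ and $(1,L)$ to $(a,aL)$.

**Lemma 4 (self-similarity).** $f_J\circ\sigma=\sigma\circ f$.

*Proof.* Both sides lie in $J=[0,aL)$, so it suffices to compare modulo $aL$. Modulo $aL$, $\sigma(y)\equiv a(1-y)$ for any real representative of $y$.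

Let $y\in[0,1]$. Then $\sigma(y)=a(1-y)\in[0,a]$, and the first two lines of Lemma 3 agree modulo $aL$, so $f_J(\sigma y)\equiv w+\lambda a(1-y)=w+A(1-y)=1-Ay$. On the other side $\sigma(fy)\equiv a(1-w-\lambda y)=aA-Ay$. The difference is $1-aA=aL$ by (1).

Let $y\in(1,L)$. Then $\sigma(y)=a+a(L-y)\in(a,aL)$ and $f_J(\sigma y)=w-a+\frac{a(L-y)}\lambda$. On the other side $\sigma(fy)\equiv a\big(1-w-\lambda-\frac{y-1}\lambda\big)=aA-A-\frac{a(y-1)}\lambda$. The difference is
$$w-a+\frac{a(L-1)}\lambda-aA+A=w-a+a-aA+A=1-aA=aL.\qquad\square$$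

## The rotation number $1-\frac{\sqrt2}2$

Now we use the self-similarity to control the dynamics. We recall some textbook facts about an orientation preserving homeomorphism $f$ of a circle. All its periodic orbits have the same number of points. If it has no periodic point, its rotation number is irrational, and it has a unique invariant probability measure, which has no atoms. If moreover $f$ is piecewise $C^1$ with $\log Df$ of bounded variation, then by Denjoy's theorem (in this form: Herman, *Publ. Math. IHÉS* 49 (1979), Ch. VI) $f$ is conjugate to a rotation; then every forward and backward orbit is dense and the invariant measure has full support.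

**Lemma 5.** $f$ has no periodic points.

*Proof.* Let $O$ be a periodic orbit with $N$ points. It meets $J$, so $O\cap J$ is a periodic orbit of $f_J$, and by Lemma 4 $\sigma^{-1}(O\cap J)$ is a periodic orbit of $f$. It has $N$ points too. So $|O\cap J|=N$ and $O\subset J$. Since $f(J_2)\cap J=\emptyset$ and $f(O)=O\subset J$, we get $O\subset J_1$. But then $O=f(O)\subset f(J_1)=[w,aL)$, which is disjoint from $J_1=[0,d)$ because $d<w$. This is a contradiction. $\square$

So all the facts just recalled apply to $f$. Let $\mu$ be its invariant probability measure and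
$$h(y)=\mu[0,y),\qquad h:[0,L)\to[0,1).$$
Then $h$ is injective, and $h(f(y))\equiv\mu[0,f(0))+\mu[f(0),f(y))$ modulo $1$ gives
$$h(f(y))\equiv h(y)+\alpha\pmod1,\qquad \alpha=\mu[0,w)\in(0,1)\ \text{irrational}. \tag{3}$$
Consequently $\mu$ of an arc $[y,y')$ is $\equiv h(y')-h(y)$ modulo $1$. All arcs are positively oriented.

**Lemma 6.** $\alpha=1-\frac{\sqrt2}2$, $j:=\mu(J)=\sqrt2-1$, $h(1)=\frac12$, and $\mu(\sigma(S))=j\,\mu(S)$ for Borel sets $S$. The orbits of $0$ and $1$ are distinct.

*Proof.* **Step 1: scaling of $\mu$.** We need to know how $\sigma$ acts on $\mu$. The restriction $\mu|_J$ is invariant under the first return map $f_J$, so by Lemma 4 $(\sigma^{-1})_*(\mu|_J/j)$ is an $f$-invariant probability measure, hence equal to $\mu$. This is $\mu(\sigma(S))=j\mu(S)$.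

**Step 2: two expressions for $\mu(J_1)$.** These give an equation for $\alpha$. Since $f^3(J_2)=[0,w)$, $\mu(J_2)=\alpha$. By (2), $j+2\alpha=1$, so $\mu(J_1)=j-\alpha=1-3\alpha$. On the other hand $d<a$, so $J_1=\sigma\big((1-\frac da,1]\big)$, and
$$f\Big(1-\frac da\Big)=w+\lambda-\frac{aL-w}a=w+\lambda-L+\frac wa=-A+(1+A)=1.$$
So $f$ maps $(1-\frac da,1]$ onto $(1,f(1)]$, whose measure lies in $[0,1]$ and is $\equiv h(f(1))-h(1)\equiv\alpha$ modulo $1$, hence equals $\alpha$, since $\alpha$ is not an integer. By Step 1, $\mu(J_1)=j\alpha$. Therefore $1-3\alpha=(1-2\alpha)\alpha$, i.e. $2\alpha^2-4\alpha+1=0$, and $\alpha<1$ gives $\alpha=1-\frac{\sqrt2}2$, $j=1-2\alpha=\sqrt2-1$.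

**Step 3: the position of $1$.** We have $f[0,a)=[w,1)$ and $[0,a)=\sigma((0,1])$. So $h(1)=\mu[0,w)+\mu[w,1)=\alpha+\mu[0,a)=\alpha+j\,h(1)$, and $h(1)=\alpha/(1-j)=\alpha/(2\alpha)=\frac12$. If $1$ were in the orbit of $0$, (3) would give $\frac12\in\mathbb Z+\mathbb Z\alpha$, which is false because $m+n\alpha$ is rational only for $n=0$. $\square$

## The expanding map $E$ on base points

The self-similarity lets us zoom in at $x$: bring $x$ into $J$ along its orbit, then unfold by $\sigma^{-1}$.

**Definition (the map $E$).** For $x\in C$ let $i(x)\in\{0,1,2\}$ be $0,1,2$ according to $x\in J$, $x\in f(J_2)$, $x\in f^2(J_2)$. Put $\pi(x)=f^{-i(x)}(x)\in J$ and $E(x)=\sigma^{-1}(\pi(x))$.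

Since $\sigma^{-1}(p)\equiv1-\frac pa$ modulo $L$, we have, modulo $L$:

* on $B_1=[0,aL)$: $E(x)\equiv1-\frac xa$;
* on $B_2=[aL,e)$: $\pi(x)=\frac{x-w}\lambda$, so $E(x)\equiv1-\frac{x-w}A$;
* on $B_3=[e,w+\lambda)$: $f^{-1}(x)=\frac{x-w}\lambda\in[aL,1)$, so $\pi(x)=\frac1\lambda\big(\frac{x-w}\lambda-w\big)$ and $E(x)\equiv1-\frac1A\big(\frac{x-w}\lambda-w\big)$;
* on $B_4=[w+\lambda,L)$: $f^{-1}(x)=1+\lambda(x-w-\lambda)\in[1,e)$, so $\pi(x)=\frac1\lambda(1-w)+x-w-\lambda=a+x-w-\lambda$ and $E(x)\equiv-\frac{x-w-\lambda}a$.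

*Examples.* For every $A$, $E(0)=1$, and $1\in B_2$ with $E(1)\equiv1-\frac{1-w}A=0$. So the orbit of $0$ is $\{0,1\}$. For $A=\frac23$ we have $B_1=[0,\frac{13}{15})$, $B_2=[\frac{13}{15},\frac{29}9)$, $B_3=[\frac{29}9,\frac{11}3)$, $B_4=[\frac{11}3,\frac{13}3)$, and the orbit of $\frac1{12}$ begins
$$\tfrac1{12},\ \tfrac7{12},\ \tfrac{29}{12},\ \tfrac{53}{24},\ \tfrac{121}{48},\ \tfrac{197}{96},\ \tfrac{529}{192},\ \dots$$
The first two points lie in $B_1$ (e.g. $1-5\cdot\frac7{12}=-\frac{23}{12}\equiv\frac{29}{12}$), and the others listed lie in $B_2$ (e.g. $1-\frac32(\frac{29}{12}-\frac13)=-\frac{17}8\equiv\frac{53}{24}$). Here the power of $2$ in the denominator does not go down.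

**Lemma 7.** $h(x)\in\mathbb Q(\sqrt2)$ if and only if the forward $E$-orbit of $x$ is finite.

*Proof.* **Step 1: $E$ in the coordinate $h$.** We show that $E$ becomes affine with slope $-(1+\sqrt2)$ on pieces. Let $p=\pi(x)$, $y=E(x)$. Since $\sigma$ reverses orientation and $\sigma(1)=0$, the set $\sigma^{-1}[0,p)$ is the arc $(y,1]$ (empty if $p=0$). So $h(p)=j\,\mu((y,1])$ and $\mu((y,1])\equiv\frac12-h(y)$, hence $h(y)\equiv\frac12-h(p)/j$ modulo $1$. Also $h(p)\equiv h(x)-i(x)\alpha$. With $x_k=E^k(x)\in[0,L)$, $\theta_k=h(x_k)\in[0,1)$ and $1/j=1+\sqrt2$,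
$$\theta_{k+1}=\tfrac12-(1+\sqrt2)(\theta_k-i_k\alpha+n_k)+n_k',\qquad i_k\in\{0,1,2\},\ n_k,n_k'\in\mathbb Z, \tag{4}$$
where $\theta_k-i_k\alpha+n_k=h(\pi(x_k))\in[0,j)$. Hence $n_k$ and $n_k'$ are bounded.

**Step 2: $h(x)\in\mathbb Q(\sqrt2)$ implies a finite orbit.** The idea is that (4) expands, but its Galois conjugate contracts. Choose $D$ even with $\theta_0\in D^{-1}\mathbb Z[\sqrt2]$. Since $2\alpha=2-\sqrt2\in\mathbb Z[\sqrt2]$, (4) gives $\theta_k\in D^{-1}\mathbb Z[\sqrt2]$ for all $k$. Let bars denote the automorphism $\sqrt2\mapsto-\sqrt2$. As $|1-\sqrt2|=\sqrt2-1$, conjugating (4) gives $|\bar\theta_{k+1}|\le(\sqrt2-1)|\bar\theta_k|+\mathrm{const}$. So the $\bar\theta_k$ are bounded, and so are the $\theta_k\in[0,1)$. If $u,v\in D^{-1}\mathbb Z$ and $u\pm v\sqrt2$ are both bounded, then $u,v$ are bounded, so there are finitely many possibilities. Thus $\{\theta_k\}$ is finite, and since $h$ is injective, so is $\{x_k\}$.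

**Step 3: a finite orbit implies $h(x)\in\mathbb Q(\sqrt2)$.** If $\{x_k\}$ is finite, then $\theta_k=\theta_l$ for some $k<l$. By (4), $\theta_k$ is fixed by an affine map with coefficients in $\mathbb Q(\sqrt2)$ and slope $(-(1+\sqrt2))^{l-k}\ne1$. So $\theta_k\in\mathbb Q(\sqrt2)$. Solving (4) backward for $\theta_{k-1},\dots,\theta_0$ we get $\theta_0\in\mathbb Q(\sqrt2)$. $\square$

## Break points of the renormalized maps

We now connect $E$ with renormalization: finitely many renormalizations at $x$ force $h(x)\in\mathbb Q(\sqrt2)$. In this section $\lambda\ne1$, $\Phi_k=F_x^{*k}$ and $\varepsilon_k=(-1)^k$.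

Three elementary facts on first return maps of a bijection are used. The first return map to $I'\subset I$ of the first return map to $I$ is the first return map to $I'$. The inverse of the first return map of $f$ is the first return map of $f^{-1}$. And if $f$ preserves $\mu$, the first return map to $I$ preserves $\mu|_I$.

**Lemma 8.** There are arcs $I_k=[x,z_k)\subset C$ of length $a_k$, with $z_k$ in the $f$-orbit of $x$ and $I_0=C$ cut at $x$, such that with $\varphi_k(t)=x+a_kt$ we have $\Phi_k=\varphi_k^{-1}G_k\varphi_k$, where $G_k$ is the first return map of $f^{\varepsilon_k}$ to $I_k$. The $I_k$ strictly decrease, $\mu(I_k)$ strictly decreases, and $\mu(I_k)\in\mathbb Z+\mathbb Z\alpha$. Each $\Phi_k$ has no periodic points and is uniquely ergodic, with invariant probability $m_k=(\varphi_k^{-1})_*(\mu|_{I_k})/\mu(I_k)$.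

*Proof.* For $k=0$ take $I_0=[x,x+L)$, $a_0=L$, $G_0=f$. Suppose the statement holds for $k$. A periodic point of $\Phi_k$ would give one of $f$, so $\Phi_k$ has none. In particular it has no fixed point, and $\Phi_{k+1}$ is the rescaled first return map of $\Phi_k^{-1}$ to $[0,\Phi_k(0))$, with $\Phi_k(0)\in(0,1)$. Transport this by $\varphi_k$: it is the first return map of $G_k^{-1}$ to $I_{k+1}:=[x,G_k(x))\subsetneq I_k$. Now $G_k^{-1}$ is the first return map of $f^{-\varepsilon_k}=f^{\varepsilon_{k+1}}$ to $I_k$, so its first return map to $I_{k+1}$ is the first return map of $f^{\varepsilon_{k+1}}$ to $I_{k+1}$. The rescaling is right because $a_{k+1}=a_k\Phi_k(0)$, so $\varphi_{k+1}(t)=\varphi_k(\Phi_k(0)t)$. And $z_{k+1}=G_k(x)$ is in the orbit of $x$.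

The arc $[G_k(x),z_k)=I_k\setminus I_{k+1}$ has positive measure, so $\mu(I_k)$ strictly decreases. Since $z_k$ is in the orbit of $x$, (3) gives $\mu[x,z_k)\in\mathbb Z+\mathbb Z\alpha$. Unique ergodicity holds for every circle homeomorphism without periodic points, and $m_k$ is invariant since $G_k$ preserves $\mu|_{I_k}$. $\square$

The break points of $f$ are $0$ and $1$. The quotient (right slope)/(left slope) at $c\in\{0,1\}$ is $\lambda^{\kappa_c}$ with
$$\kappa_0=2,\qquad\kappa_1=-2 .$$
The break points of $f^{-1}$ are $f(0),f(1)$, with exponents $-\kappa_c$. Put $c^{(k)}=c$ for $k$ even and $c^{(k)}=f(c)$ for $k$ odd. Then $f^{\varepsilon_k}$ has its breaks exactly at the $c^{(k)}$, with exponents $\varepsilon_k\kappa_c$.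

**Lemma 9.** Write $\varepsilon=\varepsilon_k$. Let $t\in I_k$ with $t\ne x$ and $G_k(t)\ne x$, and let $N$ be its return time. Then $G_k=f^{\varepsilon N}$ near $t$. The point $t$ is a break of $G_k$ if and only if the segment $t,f^\varepsilon t,\dots,f^{\varepsilon(N-1)}t$ contains some $c^{(k)}$; this $c$ is then unique and the break exponent is $\varepsilon_k\kappa_c$. If $x$ is not in the orbit of $c$, there is exactly one such $t=:b_c^{(k)}$ for $c$, namely the first point in $I_k$ of the sequence $f^{-\varepsilon s}(c^{(k)})$, $s\ge0$.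

*Proof.* **Step 1: the return time is locally constant at $t$.** For $k=0$ it is $1$ everywhere. Let $k\ge1$, so that $[x,z_k]$ is a proper closed arc. For $1\le s<N$ we have $f^{\varepsilon s}t\notin I_k$; the danger is that $f^{\varepsilon s}t=z_k$. Suppose this occurs, and take $s$ least. For $t'<t$ close to $t$ (possible in $I_k$ since $t\ne x$) the points $f^{\varepsilon r}t'$, $1\le r<s$, stay outside $[x,z_k]$, and $f^{\varepsilon s}t'$ is slightly to the left of $z_k$, hence in $I_k$. So $G_k(t')=f^{\varepsilon s}t'\to z_k$ as $t'\uparrow t$, that is, $\Phi_k(\varphi_k^{-1}t')\to1\equiv0$. Since $\Phi_k$ is continuous on the circle, $G_k(t)=x$, a contradiction. So $f^{\varepsilon s}t\notin[x,z_k]$ for $1\le s<N$, and $f^{\varepsilon N}t$, being in $I_k$ and different from $x$, is in the interior of $I_k$. Both conditions persist near $t$, so $G_k=f^{\varepsilon N}$ there.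

**Step 2: the break at $t$.** We read off the slopes. The quotient of right and left slope of $f^{\varepsilon N}$ at $t$ is the product of the quotients of $f^\varepsilon$ at the points of the segment. The segment contains at most one break point of $f^\varepsilon$, and that one once: otherwise $f$ would have a periodic point or the orbits of $0$ and $1$ would coincide (Lemmas 5 and 6). Since $\lambda\ne1$ and $\kappa_c\ne0$, the second claim follows.

**Step 3: existence and uniqueness of $b_c^{(k)}$.** By minimality the sequence $f^{-\varepsilon s}(c^{(k)})$ hits $I_k$. Let $t=f^{-\varepsilon s}(c^{(k)})$ be the first hit. Then $f^{\varepsilon r}t=f^{-\varepsilon(s-r)}(c^{(k)})\notin I_k$ for $1\le r\le s$, so the return time of $t$ exceeds $s$ and its segment contains $c^{(k)}$. Conversely, if the segment of $t'\in I_k$ contains $c^{(k)}=f^{\varepsilon s'}t'$, then $f^{\varepsilon r}t'\notin I_k$ for $1\le r\le s'$, so $t'$ is the first hit. Finally $t,G_k(t)\ne x$ since they are in the orbit of $c$. $\square$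

**Proposition 10.** If $\{F_x^{*k}\}$ is finite, then $h(x)\in\mathbb Q(\sqrt2)$.

*Proof.* If $x$ is in the orbit of $0$, then $h(x)\in\mathbb Z+\mathbb Z\alpha$ by (3), because $h(0)=0$. Otherwise Lemma 9 with $c=0$ gives, for every $k$, a break point $\beta_k'=\varphi_k^{-1}(b_0^{(k)})$ of $\Phi_k$. There are finitely many maps $\Phi_k$, each with finitely many breaks. So there are $k<l$ with $\Phi_k=\Phi_l$ and $\beta_k'=\beta_l'=:\beta'$. By unique ergodicity $m_k=m_l=:m$. Put $M=m[0,\beta')$. By definition of $m_k$, $\mu[x,b_0^{(k)})=\mu(I_k)M$, and $b_0^{(k)}$ is in the orbit of $0$, so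
$$\mu(I_k)M\in-h(x)+\mathbb Z+\mathbb Z\alpha,\qquad \mu(I_l)M\in-h(x)+\mathbb Z+\mathbb Z\alpha .$$
Subtracting eliminates the unknown $h(x)$: $(\mu(I_k)-\mu(I_l))M\in\mathbb Z+\mathbb Z\alpha$, where $\mu(I_k)-\mu(I_l)$ is a nonzero element of $\mathbb Z+\mathbb Z\alpha\subset\mathbb Q(\sqrt2)$ by Lemma 8. So $M\in\mathbb Q(\sqrt2)$, and then $h(x)\in\mathbb Q(\sqrt2)$. $\square$

## The $\ell$-adic growth of $E$-orbits: proof of Theorem 1

Let $A$ be rational, $\ell$ a prime with $|A|_\ell<1$, $x$ rational with $|2x|_\ell>1$, and suppose that $\{F_x^{*k}\}$ is finite. By Proposition 10 and Lemma 7 the orbit $x_k=E^k(x)\in\mathbb Q\cap[0,L)$ is finite. We derive a contradiction.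

**Step 1: $|x_k|_\ell$ never decreases.** This is the growth seen in the example. The numbers $1\pm A$, $a$, $w$ have $\ell$-adic absolute value $1$; $|\lambda|_\ell=|A|_\ell<1$; so $|L|_\ell=|1+\lambda|_\ell=1$. Replacing $x$ by its representative $x+nL$ in $[0,L)$ does not change $|2x|_\ell>1$, since $|2nL|_\ell\le1$. And $|2|_\ell\le1$, so $|2x|_\ell>1$ implies $|x|_\ell>1$.

Let $|x_k|_\ell>1$. In the formulas for $E$, with an added $nL$, $n\in\mathbb Z$, the term containing $x_k$ dominates: $|x_k-w|_\ell=|x_k-w-\lambda|_\ell=|x_k|_\ell$, then $|(x_k-w)/\lambda-w|_\ell=|x_k|_\ell|A|_\ell^{-1}$, and the terms $1$ and $nL$ have absolute value at most $1$. So $|x_{k+1}|_\ell$ equals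
$$|x_k|_\ell,\quad |x_k|_\ell|A|_\ell^{-1},\quad |x_k|_\ell|A|_\ell^{-2},\quad |x_k|_\ell$$
according to $x_k\in B_1,B_2,B_3,B_4$. By induction $|x_k|_\ell$ is nondecreasing, and $|x_k|_\ell>1$ and $|2x_k|_\ell>1$ for all $k$. Since the orbit is finite, $|x_k|_\ell$ is bounded; every visit to $B_2\cup B_3$ multiplies it by at least $|A|_\ell^{-1}\ge\ell$. So there is $K$ with $x_k\in B_1\cup B_4$ for all $k\ge K$.

**Step 2: $B_4$ is never followed by $B_1$.** This reduces us to two cases. Let $x_k\in B_4$. Then $x_k\ne w+\lambda$, because $|w+\lambda|_\ell\le1<|x_k|_\ell$. So $\frac{x_k-w-\lambda}a\in\big(0,\frac{L-w-\lambda}a\big)=\big(0,\frac Aa\big)=(0,\lambda)$ and $x_{k+1}=L-\frac{x_k-w-\lambda}a\in(1,L)$. This is disjoint from $B_1=[0,aL)\subset[0,1)$. So, after increasing $K$, either $x_k\in B_1$ for all $k\ge K$ or $x_k\in B_4$ for all $k\ge K$.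

**Step 3: always $B_1$.** Ordinary expansion will pin $x_k$ to a fixed point. If $x_k\in(a,aL)$, then $1-\frac{x_k}a\in(-\lambda,0)$, so $x_{k+1}=1-\frac{x_k}a+L\in(1,L)$, not in $B_1$. So $x_k\le a$ and $x_{k+1}=1-\frac{x_k}a$ for all $k\ge K$. With $x^*=\frac a{1+a}=\frac{1-A}2$ (note $1+a=\frac2{1+A}$) we have $x_{k+1}-x^*=-\frac1a(x_k-x^*)$ and $\frac1a>1$. Boundedness forces $x_k=x^*$. But $|2x^*|_\ell=|1-A|_\ell=1$, contradicting $|2x_k|_\ell>1$.

**Step 4: always $B_4$.** Then $x_{k+1}=L-\frac{x_k-w-\lambda}a$ for all $k\ge K$, again affine with slope $-\frac1a$. So $x_k$ equals the fixed point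
$$x^{**}=\frac{aL+w+\lambda}{1+a}=\frac{a+1+\lambda}{1+a}=1+\frac{\lambda(1+A)}2,$$
where $aL+w=a+A+1-A$. But $|2x^{**}|_\ell=|2+\lambda(1+A)|_\ell\le1$, again a contradiction.

So $\{F_x^{*k}\}$ is infinite. This proves Theorem 1, and with it the conjecture is disproved. $\blacksquare$

## Which base points give finitely many renormalizations

Proposition 10 has a converse, which explains why the base point $0$ looked so good.

**Theorem 2 (classification of base points).** Let $A\in(0,1)$ be real with $A\ne\sqrt2-1$, and $x\in C$. The following are equivalent: (i) $\{F_x^{*n}\}$ is finite; (ii) $h(x)\in\mathbb Q(\sqrt2)$; (iii) the forward $E$-orbit of $x$ is finite.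

For each of these $f_A$, including $\lambda=\frac{10}3$, the base point $0$ gives finitely many renormalizations, since $h(0)=0$. The failure of the conjecture comes from moving the base point to a rational $x$ with $h(x)\notin\mathbb Q(\sqrt2)$. All the counterexamples have rotation number $1-\frac{\sqrt2}2$, so they do not refute the weaker possibility that maps as in the conjecture always have rational or quadratic rotation number; nothing is claimed here about that, nor about $A=1/s$, where Theorem 1 is empty.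

The equivalence (ii)⇔(iii) is Lemma 7, and (i)⇒(ii) is Proposition 10; both hold for real $A$ with $\lambda\ne1$. It remains to prove (ii)⇒(i). Let $h(x)\in\mathbb Q(\sqrt2)$. We keep the notation of Lemmas 8 and 9. The plan is to encode $\Phi_k$ by a rotation number and a step function of slopes, to show that only finitely many codes occur, and to show that the code determines $\Phi_k$.

**Step 1: the rotation data.** We compute the rotation number of $\Phi_k$. Let $H_k(t)=m_k[0,t)$, a homeomorphism of the circle since $m_k$ has no atoms and full support. It conjugates $\Phi_k$ to the rotation $R_{\rho_k}$ of $\mathbb T=\mathbb R/\mathbb Z$, $\rho_k=m_k[0,\Phi_k(0))$. By Test 1, the first return map of $R_\rho^{-1}$ to $[0,\rho)$ sends $s$ to the representative of $s+1$ modulo $\rho$. Since $H_{k+1}(t)=H_k(\Phi_k(0)t)/\rho_k$, we get $\rho_{k+1}=\{1/\rho_k\}$. Now $\rho_0=\mu[x,f(x))=\alpha$ and $1/\alpha=2+\sqrt2$, so $\rho_1=\sqrt2-1$, and $1/(\sqrt2-1)=\sqrt2+1$. So $\rho_k=\sqrt2-1=j$ for all $k\ge1$. Also $\mu(I_{k+1})=\mu[x,G_k(x))=\rho_k\mu(I_k)$,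 so $\mu(I_k)\to0$; since $\mu$ has full support, $z_k\to x$ and $\bigcap_kI_k=\{x\}$.

**Step 2: the positions of the breaks.** We show that they take finitely many values in the coordinate $H_k$. Let $P$ be the set of $c\in\{0,1\}$ whose orbit does not contain $x$, and for $c\in P$ put
$$\beta_{c,k}=H_k\varphi_k^{-1}(b_c^{(k)})=\frac{\mu[x,b_c^{(k)})}{\mu(I_k)}\in[0,1).$$
First, $f^{\varepsilon_k}(c^{(k)})=c^{(k+1)}$: for $\varepsilon_k=1$ this is $f(c)=f(c)$, for $\varepsilon_k=-1$ it is $f^{-1}(f(c))=c$. The segment of $b_c^{(k)}$ passes through $c^{(k)}$ and has no point in $I_k$ after its start, so $G_k(b_c^{(k)})$ is the first hit of $I_k$ by the sequence $f^{\varepsilon_ks}(c^{(k+1)})$, $s\ge0$. And $b_c^{(k+1)}$ is, by Lemma 9 and $\varepsilon_{k+1}=-\varepsilon_k$, the first hit of $I_{k+1}\subset I_k$ by the same sequence. Successive hits of $I_k$ are related by $G_k$. Hence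
$$b_c^{(k+1)}=G_k^{\,i+1}(b_c^{(k)}),\qquad i\ge0\text{ least such that the right side lies in }I_{k+1}.$$
In the coordinate $H_k\varphi_k^{-1}$ the arc $I_{k+1}$ is $[0,\rho_k)$, which a rotation by $\rho_k$ cannot jump over, so it is hit within $\lceil1/\rho_k\rceil$ steps. For $k\ge1$ we get
$$\beta_{c,k+1}=\frac{\beta_{c,k}+(i+1)j-n}j,\qquad i,n\in\mathbb Z\text{ bounded}. \tag{5}$$
Now $\beta_{c,1}=\mu[x,b_c^{(1)})/\alpha$, because $\mu(I_1)=\rho_0=\alpha$, and $\mu[x,b_c^{(1)})\in-h(x)+\frac12\mathbb Z+\mathbb Z\alpha$, because $h(0)=0$, $h(1)=\frac12$. So $\beta_{c,1}\in\mathbb Q(\sqrt2)$. As in Lemma 7: choose $D$ with $\beta_{c,1}\in D^{-1}\mathbb Z[\sqrt2]$; since $1/j=1+\sqrt2$ and $j$ are in $\mathbb Z[\sqrt2]$, (5) keeps $\beta_{c,k}$ in $D^{-1}\mathbb Z[\sqrt2]$; conjugation gives $|\bar\beta_{c,k+1}|\le(\sqrt2-1)|\bar\beta_{c,k}|+\mathrm{const}$; so both conjugates are bounded and $\{\beta_{c,k}\}_k$ is finite.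

**Step 3: the jumps of the slope function.** By Lemma 9 the slopes of $\Phi_k$ are powers of $\lambda$ (near all but two points $G_k$ is a power of $f^{\varepsilon_k}$). Let $\psi_k:\mathbb T\to\mathbb Z$ be the right-continuous step function such that $\lambda^{\psi_k(s)}$ is the right slope of $\Phi_k$ at $H_k^{-1}(s)$. The points $t=x$ and $G_k(t)=x$, about which Lemma 9 says nothing, have coordinates $s=0$ and $s=1-\rho_k$. We claim: *for all large $k$, the jumps of $\psi_k$ outside $\{0,1-\rho_k\}$ are exactly $\varepsilon_k\kappa_c$ at $\beta_{c,k}$, $c\in P$.*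

By Lemma 9 we only have to exclude, for $c\notin P$ and large $k$, a point $t$ with $t,G_k(t)\ne x$ whose segment contains $c^{(k)}$. Since $x$ is in the orbit of $c$, write $c^{(k)}=f^{\varepsilon_kn}(x)$; here $n$ depends only on the parity of $k$, so $|n|\le n_0$ with $n_0$ independent of $k$. For $k$ large, $f^r(x)\notin I_k$ for $0<|r|\le n_0$, since $f^r(x)\ne x$ and the $I_k$ shrink to $x$. Suppose such a $t$ exists. Write its segment as $f^{\varepsilon_kr}(x)$, $r_1\le r<r_2$, with $t=f^{\varepsilon_kr_1}(x)$ and $G_k(t)=f^{\varepsilon_kr_2}(x)$. Then $r_1\le n<r_2$, and there are no visits to $I_k$ for $r_1<r<r_2$. But $r=0$ is a visit. So there are two possibilities.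

* If $r_1\ge0$, then $0\le r_1\le n\le n_0$ and $t\in I_k$ force $r_1=0$, i.e. $t=x$, which is excluded.
* If $r_1<0$, then $r_2\le0$, and $-n_0\le n<r_2\le0$ with $G_k(t)\in I_k$ forces $r_2=0$, i.e. $G_k(t)=x$, which is excluded.

**Step 4: $\int_{\mathbb T}\psi_k=0$, and finitely many codes.** The mean removes the remaining freedom at $0$ and $1-\rho_k$. The right derivative of $\Phi_k^n$ at $H_k^{-1}(s)$ is $\lambda^{S_n\psi_k(s)}$, with Birkhoff sums $S_n\psi_k=\sum_{r<n}\psi_k\circ R_{\rho_k}^r$. A step function is Riemann integrable, so by Weyl equidistribution $\frac1nS_n\psi_k\to\int\psi_k$ uniformly. If the limit were nonzero, then, as $\lambda\ne1$, $D\Phi_k^n$ would tend uniformly to $0$ or to $\infty$, contradicting $\int_0^1D\Phi_k^n\,dt=1$.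

Two right-continuous integer step functions of mean zero with the same jumps outside $\{0,1-\rho_k\}$ differ by $c_0\mathbf 1_{[0,1-\rho_k)}+c_1\mathbf 1_{[1-\rho_k,1)}$ with $c_0,c_1\in\mathbb Z$ and $c_0(1-\rho_k)+c_1\rho_k=0$. Irrationality of $\rho_k$ gives $c_0=c_1$, and then $c_0=c_1=0$. So for large $k$, $\psi_k$ is determined by $\varepsilon_k$ and the $\beta_{c,k}$, $c\in P$, and by Steps 1 and 2 only finitely many pairs $(\rho_k,\psi_k)$ occur.

**Step 5: reduction to uniqueness of a measure.** We want to recover $\Phi_k$ from $(\rho_k,\psi_k)$. The measure $\nu_k=(H_k)_*\mathrm{Leb}$ on $\mathbb T$ is nonatomic with full support. It satisfies, with $\rho=\rho_k$ and $\psi=\psi_k$,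
$$\nu(R_\rho S)=\int_S\lambda^\psi\,d\nu\qquad\text{for all Borel }S, \tag{6}$$
since $\nu_k(R_\rho S)=\mathrm{Leb}(\Phi_kH_k^{-1}S)=\int_{H_k^{-1}S}D\Phi_k\,dt$. And $\nu_k$ determines $H_k^{-1}(s)=\nu_k[0,s)$, hence $\Phi_k=H_k^{-1}R_{\rho_k}H_k$. So the following lemma shows that only finitely many $\Phi_k$ occur, which is (i).

**Lemma 11.** For irrational $\rho$ and an integer step function $\psi$ on $\mathbb T$ there is at most one nonatomic probability measure of full support satisfying (6).

*Proof.* Write $R=R_\rho$. Let $\nu_1,\nu_2$ be two such measures. Then $\nu=\frac12(\nu_1+\nu_2)$ is another one.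

*Reduction to ergodicity.* Let $g=d\nu_1/d\nu$. By (6) for $\nu$, $\nu_1(RS)=\int_{RS}g\,d\nu=\int_S(g\circ R)\lambda^\psi\,d\nu$. By (6) for $\nu_1$, $\nu_1(RS)=\int_S\lambda^\psi g\,d\nu$. So $g\circ R=g$ $\nu$-a.e. If every Borel set $B$ that is $R$-invariant mod $\nu$ has $\nu(B)\in\{0,1\}$, then $g$ is constant a.e., $g=1$, so $\nu_1=\nu=\nu_2$.

*The set-up.* Let $B$ be invariant mod $\nu$ with $\nu(B)>0$. By (6) $R$ preserves null sets in both directions, so $\nu(B\,\triangle\,R^iB)=0$ for all $i$. Let $t$ be a density point of $B$ in the coordinate $s\mapsto\nu[0,s)$, in which $\nu$ is Lebesgue measure. At such a point the part outside $B$ is negligible in short intervals on either side of $t$: $\nu((t,t+r)\setminus B)/\nu(t,t+r)\to0$, and likewise on the left, because a one-sided interval is half of the symmetric one in that coordinate. So for arcs $\Delta$ containing $t$ in their interior and shrinking to $t$, $\nu(\Delta\setminus B)/\nu(\Delta)\to0$, even if $t$ is not the midpoint of $\Delta$ in that coordinate.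

Let $p_n/q_n$ be the convergents of $\rho$ and $\delta_n=\|q_n\rho\|$, where $\|\cdot\|$ is the distance to $\mathbb Z$. Recall that $\|i\rho\|\ge\delta_n$ for $0<i<q_{n+1}$, that $q_n\rho-p_n$ alternates in sign, and that $\delta_{n+1}<\delta_n\to0$. Take $n$ large and $\Delta=(t-\delta_n,t+\delta_n)$.

*Bounded distortion.* We compare $\nu$ on $\Delta$ with $\nu$ on $R^i\Delta$. The points $R^it$, $0\le i<q_{n+1}$, are at mutual distance at least $\delta_n$. So the arcs $R^i(t-\delta_n,t]$, $0\le i<q_{n+1}$, are pairwise disjoint, and so are the arcs $R^i[t,t+\delta_n)$. For $u\in\Delta$, the closed arcs between $R^mu$ and $R^mt$, $0\le m<q_{n+1}$, lie in one of these two families, so they are disjoint and for $i\le q_{n+1}$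
$$|S_i\psi(u)-S_i\psi(t)|\le\sum_{m<i}|\psi(R^mu)-\psi(R^mt)|\le V:=\mathrm{Var}(\psi).$$
Iterating (6), $\nu(R^iS)=\int_S\lambda^{S_i\psi}\,d\nu$. With $\Lambda=\max(\lambda,\lambda^{-1})$ we get $\nu(R^i(\Delta\setminus B))\le\Lambda^V\lambda^{S_i\psi(t)}\nu(\Delta\setminus B)$ and $\nu(R^i\Delta)\ge\Lambda^{-V}\lambda^{S_i\psi(t)}\nu(\Delta)$. Hence, for $0\le i<q_{n+1}$,
$$\nu(R^i(\Delta\setminus B))\le\Lambda^{2V}\,\frac{\nu(\Delta\setminus B)}{\nu(\Delta)}\,\nu(R^i\Delta). \tag{7}$$

*Covering.* We spread (7) over the circle. The points $i\rho$, $0\le i<q_{n+1}$, have gaps at most $\delta_n+\delta_{n+1}$: say $q_n\rho-p_n>0$ (otherwise exchange right and left). If $i<q_{n+1}-q_n$, then $(i+q_n)\rho$ is at distance $\delta_n$ to the right of $i\rho$. If $i\ge q_{n+1}-q_n$, then $0\le i+q_n-q_{n+1}<q_{n+1}$ and $(i+q_n-q_{n+1})\rho$ is at distance $\delta_n+\delta_{n+1}$ to the right, because $q_{n+1}\rho-p_{n+1}=-\delta_{n+1}$. So the gaps are less than $2\delta_n$, and the arcs $R^i\Delta$, $0\le i<q_{n+1}$, cover $\mathbb T$.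 Each point is in at most two of them, because $R^i\Delta$ is the union of $R^i(t-\delta_n,t]$ and $R^i(t,t+\delta_n)$, and each family is disjoint.

Since $R^i\Delta\setminus B=R^i(\Delta\setminus B)$ up to a null set, summing (7) gives
$$\nu(\mathbb T\setminus B)\le\sum_{i<q_{n+1}}\nu(R^i(\Delta\setminus B))\le2\Lambda^{2V}\,\frac{\nu(\Delta\setminus B)}{\nu(\Delta)}\longrightarrow0\qquad(n\to\infty).$$
So $\nu(B)=1$. $\square$

By Steps 4 and 5 only finitely many $\Phi_k=F_x^{*k}$ occur, which proves (ii)⇒(i) and Theorem 2. $\blacksquare$
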